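\title{Factorization of boundary loops on a bordered Riemann surface through a compact group}

\begin{abstract}
Let $\Sigma$ be a connected compact Riemann surface with nonempty boundary $S$, let $\Sigma^*$ be its mirror image, and let $K$ be a compact connected Lie group with complexification $G$. We determine the smooth maps $S\to G$ that are products $g_-kg_+$ with $k$ taking values in $K$ and $g_+$, $g_-$ boundary values of holomorphic maps on $\Sigma$ and $\Sigma^*$. If $K$ is semisimple, every smooth map is such a product; this proves a conjecture of Basor and Pickrell. In general the products form the kernel of an explicit surjective period homomorphism onto $Q^{b_1(\Sigma)}$, where $Q=K/[K,K]$. The proof approximates a given transition function by rapidly oscillating $K$-valued loops and makes the approximation exact by the inverse function theorem and Brouwer's fixed point theorem.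
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a connected compact Riemann surface with nonempty boundary $S$, a disjoint union of finitely many circles. Let $\Sigma^*$ be the same surface with the opposite complex structure and let $\widehat\Sigma=\Sigma\cup_S\Sigma^*$ be the double. It is a compact Riemann surface with an antiholomorphic involution $R$ that fixes $S$ pointwise and interchanges $\Sigma$ and $\Sigma^*$.

Let $\mathbf K$ be a compact connected Lie group with complexification $\mathbf G$. Smooth means $C^\infty$. We write $\Omega^0(S,\mathbf G)$ for the group of smooth maps $S\to\mathbf G$ under pointwise multiplication, $\Omega^0(S,\mathbf K)$ for the subgroup of $\mathbf K$-valued maps, and $H^0(\Sigma,\mathbf G)$, $H^0(\Sigma^*,\mathbf G)$ for the groups of maps $\Sigma\to\mathbf G$, $\Sigma^*\to\mathbf G$ that are holomorphic in the interior and smooth up to $S$. Restriction to $S$ makes the last two groups subgroups of $\Omega^0(S,\mathbf G)$. Our question is: what is the image of the ordered product map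
\begin{equation}\label{eq:product}
H^0(\Sigma^*,\mathbf G)\times\Omega^0(S,\mathbf K)\times H^0(\Sigma,\mathbf G)\to\Omega^0(S,\mathbf G),\qquad (g_-,k,g_+)\mapsto g_-\,k\,g_+\ ?
\end{equation}

It helps to think of $g\in\Omega^0(S,\mathbf G)$ as a transition function. If $g$ extends holomorphically to a neighborhood of $S$, it glues the trivial bundles over the two halves of $\widehat\Sigma$ into a holomorphic principal $\mathbf G$-bundle, and multiplying $g$ on the left and on the right by elements of $H^0(\Sigma^*,\mathbf G)$ and $H^0(\Sigma,\mathbf G)$ changes the trivializations over the two halves. The map \eqref{eq:product} is onto when these changes can always make the transition function $\mathbf K$-valued.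

Basor and Pickrell \cite{BP} state as a conjecture that \eqref{eq:product} is surjective when the compact group is nontrivial, connected and simply connected. Such a group is semisimple. We prove the conjecture, and semisimplicity is all that is needed.

\begin{theorem}\label{thm:semisimple}
Let $K$ be a compact connected semisimple Lie group with complexification $G$. Then
\[
H^0(\Sigma^*,G)\cdot\Omega^0(S,K)\cdot H^0(\Sigma,G)=\Omega^0(S,G).
\]
\end{theorem}

For general $\mathbf K$ there is an obstruction, and it comes from the abelian quotient. From now on $K=[\mathbf K,\mathbf K]$. This group is compact, connected and semisimple; $G\subset\mathbf G$ is its complexification, and $\mathfrak k$, $\mathfrak g$ are the Lie algebras. The quotient $Q=\mathbf K/K$ is a torus, trivial exactly when $\mathbf K$ is semisimple. Let $\mathfrak q$ be its Lie algebra and $q:\mathbf G\to Q_{\mathbb C}$ the complexified projection. Every element of $Q_{\mathbb C}$ is uniquely $e^ut$ with $u\in i\mathfrak q$ and $t\in Q$; we call $u$ its \emph{log-modulus}. For $Q=U(1)$ we have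 $\mathfrak q=i\mathbb R$, $i\mathfrak q=\mathbb R$, and the log-modulus of $w\in\mathbb C^*$ is $\log|w|$. Accordingly, in $\mathfrak q_{\mathbb C}=i\mathfrak q\oplus\mathfrak q$ we call $i\mathfrak q$ the real and $\mathfrak q$ the imaginary part.

Given $g\in\Omega^0(S,\mathbf G)$, let $u\in C^\infty(S,i\mathfrak q)$ be the log-modulus of $q(g)$ and let $U:\Sigma\to i\mathfrak q$ be its harmonic extension, which is smooth up to $S$. The $(1,0)$-form $2\partial U$ is closed, because $d\partial U=\bar\partial\partial U=0$, and in
\begin{equation}\label{eq:2dU}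
2\partial U=dU+(\partial U-\bar\partial U)
\end{equation}
the first term is real and exact and the second is imaginary. So the periods of $2\partial U$ lie in $\mathfrak q$, and we may define
\[
\operatorname{Per}(g):H_1(\Sigma,\mathbb Z)\to Q,\qquad \operatorname{Per}(g)(\gamma)=\exp\oint_\gamma 2\,\partial U .
\]
Since $Q_{\mathbb C}$ is abelian, $u$ and $U$ are additive in $g$, and $\operatorname{Per}$ is a homomorphism from $\Omega^0(S,\mathbf G)$ to $\operatorname{Hom}(H_1(\Sigma,\mathbb Z),Q)\cong Q^{b_1(\Sigma)}$.

\begin{theorem}\label{thm:image}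
For every compact connected Lie group $\mathbf K$ the homomorphism $\operatorname{Per}$ is surjective, and
\[
H^0(\Sigma^*,\mathbf G)\cdot\Omega^0(S,\mathbf K)\cdot H^0(\Sigma,\mathbf G)=\ker\operatorname{Per}.
\]
Consequently \eqref{eq:product} is surjective if and only if $\Sigma$ is a disk or $\mathbf K$ is semisimple.
\end{theorem}

Both theorems follow from one statement, in which a $\mathbf K$-valued factor is carried along.

\begin{theorem}\label{thm:main}
Let $g'\in\Omega^0(S,G)$ and $\kappa\in\Omega^0(S,\mathbf K)$. Then $g'\kappa=g_-\,k\,g_+$ with $g_-\in H^0(\Sigma^*,G)$, $g_+\in H^0(\Sigma,G)$, $k\in\Omega^0(S,\mathbf K)$ and $k\kappa^{-1}\in\Omega^0(S,K)$.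
\end{theorem}

Theorem~\ref{thm:semisimple} is the case $\mathbf K=K$, $\kappa=1$, and a reader interested only in that theorem may make this substitution everywhere before Section~\ref{sec:image}.

The idea is the following. Let $A(w)$, $|w|=1$, be a $K$-valued loop with a Birkhoff factorization $A=A_-\,c\,A_+$, where $c\in G$ is constant, $A_+$ is holomorphic for $|w|<1$, $A_-$ for $|w|>1$, and $A_+(0)=A_-(\infty)=1$. Let $z$ be a holomorphic coordinate near $S$ in which $S$ is the unit circle. For large $n$ the factors $A_\pm(z^n)$ are close to $1$ a short distance away from $S$, so they can be cut off to $1$ at a small cost, and the transition function $A(z^n)$ behaves like the constant $c$. For semisimple $K$ the constant $c$ need not lie in $K$. Letting $A$ depend on the point of $S$, we approximate every transition function by a $K$-valued one, and a finite-dimensional fixed point argument makes the factorization exact.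

\section{The annulus, for $U(1)$ and for $SU(2)$}\label{sec:annulus}

The smallest group is $U(1)\subset\mathbb C^*$. On the disk every $g:S\to\mathbb C^*$ factors, even without $g_-$: the harmonic extension $U$ of $\log|g|$ is the real part of a holomorphic function $F$ with $dF=2\partial U$, and $g=(ge^{-F})\,e^F$ with $|ge^{-F}|=1$. On the annulus this fails.

\begin{example}\label{ex:torus}
Let $\Sigma=\{1\le|\zeta|\le e\}$, $a\in\mathbb R$, and let $g_a:S\to\mathbb C^*$ be $1$ on $|\zeta|=1$ and $e^a$ on $|\zeta|=e$. Then $U=a\log|\zeta|$, $2\partial U=a\,d\zeta/\zeta$, and $\operatorname{Per}(g_a)$ sends the generator of $H_1(\Sigma,\mathbb Z)$ to $e^{2\pi ia}$. If $a$ is an integer, $g_a=(g_a\zeta^{-a})\,\zeta^a$ is a factorization. Conversely, let $g_a=g_-kg_+$. The function $f=\overline{g_-\circ R}\cdot g_+$ is holomorphic and zero-free on $\Sigma$, and $|f|=|g_-g_+|=g_a$ on $S$. So the harmonic function $\log|f|$ equals $U$, whence $df/f=2\partial\log|f|=a\,d\zeta/\zeta$, and $a$ is the winding number of $f$ along a circle $|\zeta|=\mathrm{const}$, an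 integer.
\end{example}

Every nontrivial $K$ contains circle subgroups, and one might expect the loop $\operatorname{diag}(g_a,g_a^{-1})$ with $a\notin\mathbb Z$ to be a counterexample for $SU(2)$. It has no factorization into diagonal factors, but triangular factors give more room. For $\phi\in\mathbb C$ and $\lambda=\sqrt{1+|\phi|^2}$,
\begin{equation}\label{eq:su2}
\begin{pmatrix}1&\bar\phi\\0&1\end{pmatrix}
\begin{pmatrix}\lambda&0\\0&\lambda^{-1}\end{pmatrix}
\begin{pmatrix}1&0\\-\phi&1\end{pmatrix}
=\frac1\lambda\begin{pmatrix}\lambda^2-|\phi|^2&\bar\phi\\-\phi&1\end{pmatrix}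
=\frac1\lambda\begin{pmatrix}1&\bar\phi\\-\phi&1\end{pmatrix}\in SU(2).
\end{equation}
If $\phi$ is a holomorphic function on any $\Sigma$, smooth up to $S$, then $\phi^*=\overline{\phi\circ R}$ is holomorphic on $\Sigma^*$ and equals $\bar\phi$ on $S$. So \eqref{eq:su2} factors the loop $\operatorname{diag}(\lambda,\lambda^{-1})$ with $\lambda=\sqrt{1+|\phi|^2}$.

\begin{example}\label{ex:su2}
In Example~\ref{ex:torus} let $a\ne0$, choose an integer $n$ with $0<a<n$ or $n<a<0$, and put
\[
\phi=c\,\zeta^n,\qquad c^2=\frac{e^{2a}-1}{e^{2n}-e^{2a}}>0,\qquad \lambda_0=\sqrt{1+c^2}.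
\]
The choice of $c$ gives $1+c^2e^{2n}=e^{2a}(1+c^2)$, that is, $\lambda=\lambda_0g_a$ on both boundary circles. With $k$ the right side of \eqref{eq:su2},
\[
\begin{pmatrix}g_a&0\\0&g_a^{-1}\end{pmatrix}
=\left[\begin{pmatrix}\lambda_0^{-1}&0\\0&\lambda_0\end{pmatrix}\begin{pmatrix}1&-\phi^*\\0&1\end{pmatrix}\right]\,k\,\begin{pmatrix}1&0\\ \phi&1\end{pmatrix}
\]
is a factorization of the required kind. The obstruction of Example~\ref{ex:torus} has disappeared.
\end{example}

On a general surface, take $g=\operatorname{diag}(e^{a},e^{-a})$ with a smooth function $a>0$ on $S$. We would like a holomorphic $\phi$ with $|\phi|=b:=\sqrt{e^{2a}-1}$ on $S$. We do not look for an exact solution, because an approximate one can be written down. Near each component of $S$ take a holomorphic coordinate $z=re^{i\theta}$ in which $S$ is the unit circle and $\Sigma$ is $r\le1$, take a cutoff $\chi(r)$ equal to $1$ near $r=1$, and set $\phi_n=b(\theta)\chi(r)z^n$ near $S$ and $\phi_n=0$ elsewhere on $\Sigma$. The maps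
\[
f_+=\begin{pmatrix}1&0\\-\phi_n&1\end{pmatrix}\ \text{ on }\Sigma,\qquad f_-=\begin{pmatrix}1&\phi_n^*\\0&1\end{pmatrix}\ \text{ on }\Sigma^*
\]
satisfy $f_-gf_+\in SU(2)$ on $S$ exactly. They are not holomorphic, but the derivative $\bar\partial$ does not see the oscillating factor:
\[
\bar\partial\phi_n=z^n\,\bar\partial\big(b(\theta)\chi(r)\big),\qquad |\bar\partial\phi_n|\le Cr^n ,
\]
with $C$ independent of $n$. On $S$ the size of $\bar\partial\phi_n$ does not depend on $n$, so it is not uniformly small unless $b$ is locally constant, but its $L^p$ norm is $O(n^{-1/p})$ for every $p<\infty$.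

Three things separate this from a proof of Theorem~\ref{thm:main}. We need the analog of \eqref{eq:su2} for every semisimple group (Section~\ref{sec:loops}). We need to reduce a general loop to a positive diagonal one (Section~\ref{sec:cartan}); as in Example~\ref{ex:su2}, a constant factor helps. And we must correct $f_\pm$ to holomorphic maps without changing $f_-gf_+$ on $S$. The correction meets a finite-dimensional obstruction (Section~\ref{sec:dbar}), which we remove by running the construction in a family with as many parameters (Section~\ref{sec:proof}).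

\section{Conventions and background}\label{sec:background}

\subsection*{Groups}
Embed $\mathbf K$ in a unitary group $U(d)$. Then $\mathbf G$ is a closed complex subgroup of $GL_d(\mathbb C)$, stable under the conjugate transpose $g\mapsto g^*$; the involution $\tau(g)=(g^*)^{-1}$ has fixed point group $\mathbf K$, and the \emph{polar decomposition}
\[
i\operatorname{Lie}(\mathbf K)\times\mathbf K\to\mathbf G,\qquad (X,k)\mapsto e^Xk
\]
is a diffeomorphism. The same holds for $K\subset G$ and $Q\subset Q_{\mathbb C}$. A homomorphism of compact groups extends uniquely to a holomorphic homomorphism of the complexifications. Since $q(e^Xk)=e^{dq(X)}q(k)$ is the polar decomposition of $q(e^Xk)$, it is $1$ exactly when $X\in i\mathfrak k$ and $k\in K$. Hence $\ker q=G$, and $G$ is normal in $\mathbf G$. In particular $\mathbf G$ acts on $\mathfrak g$ by $\operatorname{Ad}$. Maps into $\mathbf G$ are treated as matrix-valued functions.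

If $K$ is trivial, then $g'=1$ and Theorem~\ref{thm:main} holds with $k=\kappa$. Until Section~\ref{sec:image} we assume that $K$ is nontrivial. Let $T\subset K$ be a maximal torus, $\mathfrak t$ its Lie algebra, $\ell=\dim T$ and $\mathfrak a=i\mathfrak t$. Then $\mathfrak g=\mathfrak t\oplus\mathfrak a\oplus\bigoplus_\alpha\mathfrak g_\alpha$, the roots $\alpha$ are real on $\mathfrak a$, and $\operatorname{Ad}(e^H)=e^{\alpha(H)}$ on $\mathfrak g_\alpha$ for $H\in\mathfrak a$. As $\tau=-1$ on $\mathfrak a$, we have $\tau\mathfrak g_\alpha=\mathfrak g_{-\alpha}$. Fix simple roots $\alpha_1,\dots,\alpha_\ell$ and the open chamber $\mathfrak a^+=\{H\in\mathfrak a:\alpha_j(H)>0\text{ for all }j\}$. For $K=SU(d)$, $\mathfrak a^+$ consists of the real traceless diagonal matrices with strictly decreasing entries. We use the following textbook facts.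
\begin{itemize}
\item[(G1)] There are $e_j\in\mathfrak g_{\alpha_j}$, $f_j=-\tau(e_j)\in\mathfrak g_{-\alpha_j}$ and $h_j=[e_j,f_j]\in\mathfrak a$ with $\alpha_j(h_j)=2$. The $h_j$ form a basis of $\mathfrak a$. For $i\ne j$, $\alpha_i(h_j)\le0$, and $[e_i,f_j]=0$ because $\alpha_i-\alpha_j$ is not a root. For the inner product on $\mathfrak a$ given by the Killing form, $(H,h_j)$ is a positive multiple of $\alpha_j(H)$. The homomorphism $\iota_j:SL_2(\mathbb C)\to G$ that sends the standard triple to $(e_j,f_j,h_j)$ maps $SU(2)$ into $K$, since $e_j-f_j$, $i(e_j+f_j)$ and $ih_j$ are fixed by $\tau$.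
\item[(G2)] Every $\operatorname{Ad}(K)$-orbit in $i\mathfrak k$ meets the closed chamber $\overline{\mathfrak a^+}$ in exactly one point. With the polar decomposition this gives $G=K\exp(\overline{\mathfrak a^+})K$.
\item[(G3)] In a compact connected group the centralizer of a torus is connected, a maximal torus is its own centralizer, and every element is conjugate into it.
\item[(G4)] (Iwasawa decomposition.) With $\mathfrak n^-=\bigoplus_{\alpha>0}\mathfrak g_{-\alpha}$, the map $\mathfrak n^-\times\mathfrak a\times K\to G$, $(Y,H,k)\mapsto e^Ye^Hk$, is a diffeomorphism.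
\item[(G5)] Let $\omega_j\in\mathfrak a^*$ be the fundamental weights, $\omega_j(h_i)=\delta_{ij}$. Some positive integer multiple $\lambda_j$ of $\omega_j$ is the highest weight of an irreducible holomorphic representation $\pi_j$ of $G$ (the character lattice of $T$ has finite index in the weight lattice). Every weight of $\pi_j$ is $\lambda_j$ minus a sum of simple roots, and weight spaces are orthogonal for a $K$-invariant Hermitian product.
\end{itemize}

\subsection*{Collars}
The curve $S$ is the fixed set of $R$, hence real analytic. A real-analytic parametrization of a component $S_j$ by the unit circle extends to a biholomorphism from an annulus $\{\rho^{-1}<|z|<\rho\}$ onto a neighborhood $C_j$ of $S_j$. For $\rho$ close to $1$ the $C_j$ are disjoint, and the two halves of $C_j\setminus S_j$ lie in different halves of $\widehat\Sigma$; replacing $z$ by $1/z$ if necessary, $C_j\cap\Sigma=\{|z|\le1\}$ and $C_j\cap\Sigma^*=\{|z|\ge1\}$. Put $C=\bigcup_jC_j$, $Y_+=\Sigma\cup C$, $Y_-=\Sigma^*\cup C$, so that $Y_+\cap Y_-=C$. After shrinking $\rho$ once more,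 neither $Y_+$ nor $Y_-$ is all of $\widehat\Sigma$; they are then connected noncompact Riemann surfaces. We write $z=re^{i\theta}$ and regard functions on $S$ as functions of $\theta$ on $C$. Fix $r_0\in(\rho^{-1},1)$ and a smooth $\chi:(0,1]\to[0,1]$ with $\chi=1$ near $1$ and $\chi=0$ on $(0,r_0]$.

\subsection*{Analysis}
Fix $2<p<\infty$ and a smooth metric on $\widehat\Sigma$. On $\Sigma$ and $\Sigma^*$ the operator $\bar\partial$ refers to the complex structure of $\widehat\Sigma$.
\begin{itemize}
\item[(A1)] On $\Sigma$, $\Sigma^*$ and $\widehat\Sigma$, the Sobolev space $W^{1,p}$ embeds in $C^0$ and compactly in $L^p$ (Rellich); it is a Banach algebra in which the Leibniz rule holds and functions smooth up to $S$ are dense. Two $W^{1,p}$ functions on the two sides of $S$ that agree on $S$ glue to a $W^{1,p}$ function, since the boundary terms cancel in the integration by parts.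
\item[(A2)] A Cauchy--Riemann operator on a smooth complex vector bundle $V\to\widehat\Sigma$ is an operator $\bar\partial_V$ from sections of $V$ to sections of $\Lambda^{0,1}\otimes V$ that has the form $\bar\partial+P$, $P$ smooth of order zero, in local frames. It is elliptic, and $\bar\partial_V:W^{1,p}\to L^p$ is Fredholm.
\item[(A3)] (Interior regularity.) For $1<p'<\infty$ and $l\ge0$, if $W\in L^{p'}_{\mathrm{loc}}$ and $\bar\partial W\in W^{l,p'}_{\mathrm{loc}}$ in the sense of distributions, then $W\in W^{l+1,p'}_{\mathrm{loc}}$. If $\bar\partial W=0$, then $W$ is holomorphic (Weyl's lemma).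
\item[(A4)] On a noncompact Riemann surface $\bar\partial\psi=a$ has a smooth solution for every smooth $(0,1)$-form $a$ \cite[Theorem~25.6]{Forster}.
\item[(A5)] A function or form smooth up to $S$ on one side extends smoothly across $S$ (Seeley extension). Given smooth $2\pi$-periodic functions $c_m(\theta)$, $m\ge0$, there is a smooth function $F(\theta,y)$, periodic in $\theta$, with $\partial_y^mF(\theta,0)=c_m(\theta)$ for all $m$ (Borel's lemma).
\item[(A6)] A smooth function on $S$ has a unique extension to $\Sigma$ that is harmonic ($\partial\bar\partial U=0$) in the interior and continuous up to $S$, and this extension is smooth up to $S$.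
\end{itemize}

\section{Unitary loops with a prescribed constant term}\label{sec:loops}

For $\phi=bw$ with $b>0$ and $|w|=1$ we have $\bar\phi=bw^{-1}$, and \eqref{eq:su2} is the Birkhoff factorization of a loop in $SU(2)$ with constant term $\operatorname{diag}(e^a,e^{-a})$, where $e^{2a}=1+b^2$. Every $a>0$ occurs. To reach $e^H$ in higher rank we multiply such loops, one for each simple root. A product of factorized loops is not factorized in general; here it is, because $e_i$ and $f_j$ commute for $i\ne j$.

\begin{lemma}\label{lem:loops}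
There are smooth maps $B_\pm:\mathfrak a^+\times\mathbb C\to G$, holomorphic in the second variable, with $B_\pm(H,0)=1$ and
\[
A(H,w):=B_-(H,w^{-1})\,e^H\,B_+(H,w)\in K\qquad\text{for }|w|=1 .
\]
\end{lemma}

\begin{proof}
Write $H=\sum_ja_jh_j\in\mathfrak a^+$. Since \eqref{eq:su2} only produces $\lambda\ge1$, we first show that all $a_j$ are positive. Let $J=\{j:a_j\le0\}$, $H'=\sum_{j\in J}a_jh_j$ and $H''=H-H'$. By (G1), $(H,h_j)>0$ for all $j$ and $(h_i,h_j)\le0$ for $i\ne j$. Hence $(H,H')=\sum_{j\in J}a_j(H,h_j)\le0$ and $(H'',H')=\sum_{i\notin J,\,j\in J}a_ia_j(h_i,h_j)\ge0$, so $(H',H')=(H,H')-(H'',H')\le0$ and $H'=0$. Thus $a_j=0$ for $j\in J$, and all $a_i$ are nonnegative. For $j\in J$ this gives $\alpha_j(H)=\sum_{i\ne j}a_i\alpha_j(h_i)\le0$, which is false. So $J$ is empty.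

Put $b_j=(e^{2a_j}-1)^{1/2}>0$, a smooth function of $H$. Applying $\iota_j$ to \eqref{eq:su2} with $\phi=b_jw$, we see that
\[
A_j(w)=\exp(b_jw^{-1}e_j)\,e^{a_jh_j}\,\exp(-b_jwf_j)\in K\qquad\text{for }|w|=1 .
\]
Let $H_j=a_1h_1+\dots+a_jh_j$, $H_0=0$. We claim that for $1\le m\le\ell$
\[
A_1\cdots A_m=\prod_{j=1}^m\exp\big(b_je^{\alpha_j(H_{j-1})}w^{-1}e_j\big)\cdot e^{H_m}\cdot\prod_{j=1}^m\exp\big(-b_je^{\alpha_j(H_m-H_j)}wf_j\big),
\]
both products ordered with $j$ increasing to the right. For $m=1$ this is the definition. Multiply the formula for $m-1$ on the right by $A_m$. The factor $\exp(b_mw^{-1}e_m)$ commutes with the second product, which involves only $f_j$ with $j<m$, and moving it to the left of $e^{H_{m-1}}$ replaces $e_m$ by $\operatorname{Ad}(e^{H_{m-1}})e_m=e^{\alpha_m(H_{m-1})}e_m$. Moving $e^{a_mh_m}$ to the left of the second product replaces $f_j$ by $\operatorname{Ad}(e^{-a_mh_m})f_j=e^{\alpha_j(a_mh_m)}f_j$. This is the formula for $m$. For $m=\ell$ we have $H_\ell=H$; let $B_-(H,w^{-1})$ be the first product and $B_+(H,w)$ the second.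
\end{proof}

\begin{remark}\label{rem:abelian}
This is where semisimplicity enters: the $h_j$ span $\mathfrak a$. For $U(1)$ the lemma fails. If $|A|=1$ on the circle and $A(w)=B_-(w^{-1})\,c\,B_+(w)$ with $B_\pm$ holomorphic, zero-free on the closed disk and equal to $1$ at $0$, then $\log|B_\pm|$ has mean zero on the circle, so $|c|=1$.
\end{remark}

\section{The regular part of the Cartan decomposition}\label{sec:cartan}

By (G2) every value of a loop $g'$ has the form $k_1e^Hk_2$; for $SL_d(\mathbb C)$ this is the singular value decomposition. To use Lemma~\ref{lem:loops} we need $H$ in the open chamber and $k_1,H,k_2$ smooth along $S$. Both hold on the image $G_{\mathrm{reg}}$ of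
\[
\Phi:K\times\mathfrak a^+\times K\to G,\qquad \Phi(k_1,H,k_2)=k_1e^Hk_2 .
\]

\begin{lemma}\label{lem:bundle}
The set $G_{\mathrm{reg}}$ is open, and $\Phi:K\times\mathfrak a^+\times K\to G_{\mathrm{reg}}$ is a principal $T$-bundle for the action $t\cdot(k_1,H,k_2)=(k_1t^{-1},H,tk_2)$. Consequently, if $B^\circ\subset\mathbb R^N$ is an open ball about $0$, every smooth map $c:S\times B^\circ\to G_{\mathrm{reg}}$ has the form $c=k_1e^Hk_2$ with smooth $k_1,k_2:S\times B^\circ\to K$ and $H:S\times B^\circ\to\mathfrak a^+$.
\end{lemma}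

\begin{proof}
\emph{$\Phi$ is a submersion.} For $X,Z\in\mathfrak k$ and $Y\in\mathfrak a$,
\[
\Phi(k_1e^X,H+Y,e^Zk_2)=k_1e^H\cdot\exp(\operatorname{Ad}(e^{-H})X)\,e^Ye^Z\cdot k_2 ,
\]
so up to translations the image of $d\Phi$ is the real subspace $I=\operatorname{Ad}(e^{-H})\mathfrak k+\mathfrak a+\mathfrak k$ of $\mathfrak g$. It contains $\mathfrak t+\mathfrak a$. If $\alpha$ is a root and $E\in\mathfrak g_\alpha$, then $E+\tau E\in\mathfrak k$, so $I$ contains $E+\tau E$ and $e^{-\alpha(H)}E+e^{\alpha(H)}\tau E$. No root vanishes at $H\in\mathfrak a^+$, so $E$ is a real combination of these two. Hence $I=\mathfrak g$, and $G_{\mathrm{reg}}$ is open.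

\emph{Fibers.} Let $y=k_1e^Hk_2=k_1'e^{H'}k_2'$. Then $y^*y=k_2^{-1}e^{2H}k_2=k_2'^{-1}e^{2H'}k_2'$, and $\exp$ is injective on $i\mathfrak k$, so $\operatorname{Ad}(t)H=H'$ with $t=k_2'k_2^{-1}$. By (G2), $H=H'$, so $t$ lies in the stabilizer $Z_K(H)$. This is the centralizer of the torus $\overline{\exp(\mathbb R\,iH)}$, connected by (G3), and its Lie algebra is $\mathfrak t$ because no root vanishes at $H$. So $t\in T$, and $k_1e^Hk_2=k_1'e^Htk_2=k_1'te^Hk_2$ gives $k_1'=k_1t^{-1}$. The fibers of $\Phi$ are therefore the orbits of the free action of $T$.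

\emph{Bundle structure.} A free smooth action of a compact group makes $P=K\times\mathfrak a^+\times K$ a principal bundle over the manifold $P/T$. The induced map $P/T\to G_{\mathrm{reg}}$ is a bijective submersion, and both sides have dimension $2\dim K$, so it is a diffeomorphism.

\emph{Lifting.} We need a smooth section of the pulled-back bundle $c^*P$; choose a connection on it. Over a circle $S_j\times\{0\}$ let $\varsigma(\theta)$, $\theta\in\mathbb R$, be a horizontal lift. Then $\varsigma(\theta+2\pi)=t\cdot\varsigma(\theta)$ for a fixed $t\in T$. As $T$ is a torus, $t=e^Y$ with $Y\in\mathfrak t$, and $e^{-\theta Y/2\pi}\cdot\varsigma(\theta)$ is a smooth section over the circle. Parallel transport along the rays of $B^\circ$ extends it to $S_j\times B^\circ$.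
\end{proof}

A given loop may leave $G_{\mathrm{reg}}$; for instance, $G_{\mathrm{reg}}$ does not meet $K$. But constants belong to $H^0(\Sigma^*,G)$, so we are free to multiply by a constant on the left. For $G=SL_2(\mathbb C)$ the effect is visible at once: $G_{\mathrm{reg}}$ is the set of $y$ of operator norm $\|y\|>1$, and the norm of $\operatorname{diag}(e^M,e^{-M})\,y$ is at least $e^M$ times the length of the first row of $y$. In general the norms in the representations $\pi_j$ play this role.

\begin{lemma}\label{lem:push}
Let $\mathcal C\subset G$ be compact and $H_0\in\mathfrak a^+$. Then $e^{MH_0}\mathcal C\subset G_{\mathrm{reg}}$ for all large $M$.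
\end{lemma}

\begin{proof}
By (G2) write $y\in G$ as $k_1e^{\mu(y)}k_2$ with $\mu(y)\in\overline{\mathfrak a^+}$; if $\mu(y)\in\mathfrak a^+$, then $y\in G_{\mathrm{reg}}$. Use $K$-invariant Hermitian norms in (G5). For $H\in\overline{\mathfrak a^+}$ the operator $\pi_j(e^H)$ is diagonal in an orthonormal weight basis, and its largest eigenvalue is $e^{\lambda_j(H)}$. Since $\pi_j(K)$ is unitary,
\begin{equation}\label{eq:norm}
\log\|\pi_j(k_1e^Hk_2)\|=\lambda_j(H)\qquad(H\in\overline{\mathfrak a^+},\ k_1,k_2\in K).
\end{equation}
By (G4) write $y\in\mathcal C$ as $y=e^Ye^hk$, where $Y\in\mathfrak n^-$ and $h\in\mathfrak a$ range over bounded sets. Then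
\[
e^{MH_0}y=\nu_M\,y_M,\qquad \nu_M=\exp\big(\operatorname{Ad}(e^{MH_0})Y\big),\qquad y_M=e^{MH_0+h}k .
\]
As $\operatorname{Ad}(e^{MH_0})$ multiplies $\mathfrak g_{-\alpha}$ by $e^{-M\alpha(H_0)}$ for $\alpha>0$, we have $\nu_M\to1$ uniformly in $y$. For large $M$, $MH_0+h\in\mathfrak a^+$ for all $y$. Apply \eqref{eq:norm} to $\nu_My_M$ and to $y_M$, and use $\|\pi_j(\nu_My_M)\|\le\|\pi_j(\nu_M)\|\,\|\pi_j(y_M)\|$ and $\|\pi_j(y_M)\|\le\|\pi_j(\nu_M^{-1})\|\,\|\pi_j(\nu_My_M)\|$:
\[
\big|\lambda_j\big(\mu(e^{MH_0}y)\big)-\lambda_j(MH_0+h)\big|\le\max\big(\log\|\pi_j(\nu_M)\|,\log\|\pi_j(\nu_M^{-1})\|\big)\to0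
\]
uniformly in $y$. The $\lambda_j$ form a basis of $\mathfrak a^*$, so $\mu(e^{MH_0}y)-(MH_0+h)\to0$ uniformly, while $\alpha_i(MH_0+h)\to\infty$ uniformly for each $i$. Hence $\mu(e^{MH_0}y)\in\mathfrak a^+$ for large $M$.
\end{proof}

\section{Correcting smooth maps to holomorphic maps}\label{sec:dbar}

Fix $g\in\Omega^0(S,\mathbf G)$. Let $f_+:\Sigma\to G$ and $f_-:\Sigma^*\to G$ be smooth. We look for holomorphic $h_\pm$ with $h_-gh_+=f_-gf_+$ on $S$, in the form $h_+=v_+^{-1}f_+$, $h_-=f_-v_-$. The boundary condition becomes $v_-gv_+^{-1}=g$, that is,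
\begin{equation}\label{eq:bc}
v_-=gv_+g^{-1}\quad\text{on }S,
\end{equation}
and for $v_\pm$ of class $W^{1,p}$ the Leibniz rule gives
\begin{equation}\label{eq:leibniz}
\begin{aligned}
\bar\partial h_+&=v_+^{-1}\big((\bar\partial f_+)f_+^{-1}-(\bar\partial v_+)v_+^{-1}\big)f_+,\\
\bar\partial h_-&=f_-\big(f_-^{-1}\bar\partial f_-+(\bar\partial v_-)v_-^{-1}\big)v_- .
\end{aligned}
\end{equation}
Let $\mathcal L^p=L^p(\Sigma,\Lambda^{0,1}\otimes\mathfrak g)\oplus L^p(\Sigma^*,\Lambda^{0,1}\otimes\mathfrak g)$ and define the \emph{defect}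
\[
\Delta(f_+,f_-)=\big((\bar\partial f_+)f_+^{-1},\,-f_-^{-1}\bar\partial f_-\big)\in\mathcal L^p .
\]
By \eqref{eq:leibniz} we have to solve $(\bar\partial v)v^{-1}=\Delta(f_+,f_-)$ for the pair $v=(v_+,v_-)$ under \eqref{eq:bc}. The substitution $v_\pm=e^{\xi_\pm}$ makes the boundary condition linear: \eqref{eq:bc} holds whenever $\xi=(\xi_+,\xi_-)$ belongs to
\[
W^{1,p}_g=\big\{\xi\in W^{1,p}(\Sigma,\mathfrak g)\times W^{1,p}(\Sigma^*,\mathfrak g):\ \xi_-=\operatorname{Ad}_g\xi_+\text{ on }S\big\}.
\]
The linearization of the equation at $\xi=0$ is $D:W^{1,p}_g\to\mathcal L^p$, $D\xi=(\bar\partial\xi_+,\bar\partial\xi_-)$.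

\subsection*{The linear problem}
If $D$ were onto, a small defect could always be removed. It need not be.

\begin{example}\label{ex:coker}
Let $G=SL_2(\mathbb C)$ and let $g$ be diagonal. Then $\operatorname{Ad}_g$ fixes diagonal matrices, so the upper left entries of $\xi_\pm$ glue to a function $\psi\in W^{1,p}(\widehat\Sigma)$, on which $D$ acts as $\bar\partial$. The genus of $\widehat\Sigma$ is $b_1(\Sigma)$, because the Euler characteristic doubles. If it is positive, take a holomorphic $1$-form $\omega\ne0$ on $\widehat\Sigma$. Then $\int\bar\partial\psi\wedge\omega=\int d(\psi\omega)=0$ and $\int\bar\omega\wedge\omega\ne0$, so $\operatorname{diag}(\bar\omega,-\bar\omega)$ is not in the image of $D$.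
\end{example}

The cokernel is finite-dimensional, however, and it is spanned by the first-order defects of maps $(1,e^{-s\eta})$ with $\eta$ smooth on $\Sigma^*$. This special form is what will allow us to move in the directions of the cokernel by changing the boundary loop from $g$ to $e^{s\eta}g$.

\begin{lemma}\label{lem:fredholm}
The operator $D$ is Fredholm, and there are $\eta_1,\dots,\eta_N\in C^\infty(\Sigma^*,\mathfrak g)$, smooth up to $S$, such that the classes of $(0,\bar\partial\eta_i)$ form a real basis of $\operatorname{coker}D$.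
\end{lemma}

\begin{proof}
Let $\tilde g(re^{i\theta})=g(e^{i\theta})$ on $C$, and let $V\to\widehat\Sigma$ be the smooth vector bundle whose sections are pairs of functions $\sigma_\pm:Y_\pm\to\mathfrak g$ with $\sigma_-=\operatorname{Ad}_{\tilde g}\sigma_+$ on $C$. The map $\sigma\mapsto(\sigma_+|_\Sigma,\sigma_-|_{\Sigma^*})$ identifies $W^{1,p}(\widehat\Sigma,V)$ with $W^{1,p}_g$: given $\xi\in W^{1,p}_g$, the functions $\xi_+$ on $\Sigma$ and $\operatorname{Ad}_{\tilde g}^{-1}\xi_-$ on $C\cap\Sigma^*$ agree on $S$ and glue to $\sigma_+$ by (A1), and $\sigma_-$ is glued from $\xi_-$ and $\operatorname{Ad}_{\tilde g}\xi_+$. The same map identifies $L^p(\widehat\Sigma,\Lambda^{0,1}\otimes V)$ with $\mathcal L^p$. Let $\chi_++\chi_-=1$ be a partition of unity subordinate to $Y_\pm$ and let $\bar\partial_V$ be the Cauchy--Riemann operator $\chi_+\bar\partial\sigma_++\chi_-\bar\partial\sigma_-$, each term computed in its own frame. Then $\bar\partial_V-D$ is multiplication by $\chi_-\operatorname{Ad}_{\tilde g}^{-1}\bar\partial(\operatorname{Ad}_{\tilde g})$ on $\Sigma$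 and by $\chi_+\operatorname{Ad}_{\tilde g}\bar\partial(\operatorname{Ad}_{\tilde g}^{-1})$ on $\Sigma^*$. These coefficients are bounded, so $\bar\partial_V-D$ is compact from $W^{1,p}$ to $L^p$ by (A1), and $D$ is Fredholm by (A2).

Pairs $a=(a_+,a_-)$ smooth up to $S$ are dense in $\mathcal L^p$. Their image in $\operatorname{coker}D=\mathcal L^p/\operatorname{im}D$ is a dense subspace of a finite-dimensional normed space, hence everything. Given such a pair, extend $a_\pm$ to smooth forms on $Y_\pm$ by (A5) and a cutoff, and solve $\bar\partial\psi_\pm=a_\pm$ on $Y_\pm$ by (A4). The pair $(\psi_+,\psi_-)$ need not satisfy the boundary condition. Let $\hat\psi_-=\chi(1/r)\operatorname{Ad}_{g}(\psi_+|_S)$ on $C\cap\Sigma^*$, extended by zero to $\Sigma^*$. Then $(\psi_+,\hat\psi_-)\in W^{1,p}_g$ and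
\[
a-D(\psi_+,\hat\psi_-)=\big(0,\bar\partial(\psi_--\hat\psi_-)\big).
\]
So every class in $\operatorname{coker}D$ has the form $(0,\bar\partial\eta)$, and we choose a basis.
\end{proof}

\subsection*{Regularity at the boundary}
The correction will produce $h_\pm$ of class $W^{1,p}$ only. Smoothness up to $S$ comes from a reflection argument: the relation on $S$ lets us continue $h_-^{-1}$ across $S$ as a solution of an equation $\bar\partial W=PW-WP'$. With the extension $\tilde g$ used above, $P$ would jump at $S$ and the bootstrap would stop after one step; we therefore use extensions whose $\bar\partial$ vanishes to infinite order on $S$.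

\begin{lemma}\label{lem:regularity}
Let $g,k\in\Omega^0(S,\mathbf G)$, and let $h_+:\Sigma\to G$, $h_-:\Sigma^*\to G$ be continuous, holomorphic in the interiors, with $h_-gh_+=k$ on $S$. Then $h_\pm$ are smooth up to $S$.
\end{lemma}

\begin{proof}
Near $S_j$ use the holomorphic coordinate $\theta+iy$ with $z=e^{i(\theta+iy)}$, so that $\Sigma$ is $y\ge0$, and let $\bar\partial=\frac12(\partial_\theta+i\partial_y)$. By (A5) there is a smooth matrix function $\hat g(\theta,y)$ with $\partial_y^m\hat g(\theta,0)=i^mg^{(m)}(\theta)$ for all $m\ge0$. Then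
\[
\partial_y^m(\partial_\theta+i\partial_y)\hat g\,\big|_{y=0}=i^mg^{(m+1)}+i\cdot i^{m+1}g^{(m+1)}=0 ,
\]
so $\bar\partial\hat g$ vanishes to infinite order on $y=0$. Choose $\hat k$ in the same way. Both are invertible on a strip $|y|<\delta$. Let $P=(\bar\partial\hat g)\hat g^{-1}$ and $P'=(\bar\partial\hat k)\hat k^{-1}$ for $y\ge0$ and $P=P'=0$ for $y\le0$; these are smooth on the strip. Put
\[
W=\hat g\,h_+\hat k^{-1}\ \ (y\ge0),\qquad W=h_-^{-1}\ \ (y\le0).
\]
On $y=0$ the two definitions agree because $gh_+k^{-1}=h_-^{-1}$, so $W$ is continuous. For $y>0$ the Leibniz rule gives $\bar\partial W=PW-WP'$, and for $y<0$ both sides vanish.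

The equation holds on the whole strip in the sense of distributions. For a test function $\psi$, integrate by parts over $|y|>\varepsilon$:
\[
\int_{|y|>\varepsilon}\big(W\bar\partial\psi+(PW-WP')\psi\big)\,d\theta\,dy=\frac i2\int\big((W\psi)(\theta,-\varepsilon)-(W\psi)(\theta,\varepsilon)\big)\,d\theta .
\]
The right side tends to $0$ by uniform continuity of $W\psi$, and the left side tends to the integral over the strip because the integrand is bounded.

Now $W$ is locally bounded, so $\bar\partial W\in L^p_{\mathrm{loc}}$ and $W\in W^{1,p}_{\mathrm{loc}}$ by (A3). If $W\in W^{l,p}_{\mathrm{loc}}$, then $PW-WP'\in W^{l,p}_{\mathrm{loc}}$, so $W\in W^{l+1,p}_{\mathrm{loc}}$. Hence $W$ is smooth, and so are $h_-=W^{-1}$ on $y\le0$ and $h_+=\hat g^{-1}W\hat k$ on $y\ge0$.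
\end{proof}

\subsection*{The nonlinear problem}
With $\eta_i$ as in Lemma~\ref{lem:fredholm}, put for $s\in\mathbb R^N$
\[
E_s=\exp\Big(\sum_is_i\eta_i\Big):\Sigma^*\to G,\qquad \beta(s)=\Delta(1,E_s)=\big(0,-E_s^{-1}\bar\partial E_s\big).
\]
The next proposition attaches to each small defect an obstruction in $\mathbb R^N$ and computes it on the model defects $\beta(s)$.

\begin{proposition}\label{prop:correction}
There are an open neighborhood $\mathcal O$ of $0$ in $\mathcal L^p$, a continuous map $\sigma:\mathcal O\to\mathbb R^N$ and $\varepsilon_1>0$ with the following properties.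
\begin{itemize}
\item[(a)] If $|s|\le\varepsilon_1$, then $\beta(s)\in\mathcal O$ and $\sigma(\beta(s))=s$.
\item[(b)] If $f_+:\Sigma\to G$ and $f_-:\Sigma^*\to G$ are smooth, $\Delta(f_+,f_-)\in\mathcal O$ and $\sigma(\Delta(f_+,f_-))=0$, then there are $h_+\in H^0(\Sigma,G)$ and $h_-\in H^0(\Sigma^*,G)$ with $h_-gh_+=f_-gf_+$ on $S$.
\end{itemize}
\end{proposition}

\begin{proof}
For $\xi\in W^{1,p}_g$ the pair $v=(e^{\xi_+},e^{\xi_-})$ is $G$-valued and of class $W^{1,p}$ by (A1), and
\begin{equation}\label{eq:dexp}
(\bar\partial v)v^{-1}=\sum_{m\ge0}\frac{(\operatorname{ad}\xi)^m}{(m+1)!}\,\bar\partial\xi .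
\end{equation}
For smooth $\xi_\pm$ this is the $(0,1)$-part of the formula for the derivative of the exponential map; both sides are continuous from $W^{1,p}$ to $L^p$, so it holds in general. Since $W^{1,p}\subset C^0$, the $m$-th term comes from a bounded $(m+1)$-linear map into $\mathcal L^p$ of norm at most $C^{m+1}/(m+1)!$. So \eqref{eq:dexp} is a smooth function of $\xi$, with differential $D$ at $0$. The map $\beta$ is smooth because $E_s$ is smooth jointly in $s$ and the point; $\beta(0)=0$, and $\partial\beta/\partial s_i(0)=-(0,\bar\partial\eta_i)$.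

Let $X$ be a closed complement of the finite-dimensional space $\ker D$ in $W^{1,p}_g$ and define
\[
\mathcal F:X\times\mathbb R^N\to\mathcal L^p,\qquad \mathcal F(\xi,s)=(\bar\partial v)v^{-1}+\beta(s).
\]
Its differential at the origin is $(\xi,s)\mapsto D\xi-\sum_is_i(0,\bar\partial\eta_i)$. Since $D$ maps $X$ bijectively onto $\operatorname{im}D$, this is a bounded bijection by Lemma~\ref{lem:fredholm}, hence an isomorphism. By the inverse function theorem $\mathcal F$ is a diffeomorphism from a neighborhood $\mathcal U$ of the origin onto an open neighborhood $\mathcal O$ of $0$. Let $\sigma$ be the $\mathbb R^N$-component of the inverse, and choose $\varepsilon_1$ with $(0,s)\in\mathcal U$ for $|s|\le\varepsilon_1$. Part (a) follows from $\mathcal F(0,s)=\beta(s)$.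

In (b) we have $\Delta(f_+,f_-)=\mathcal F(\xi,0)=(\bar\partial v)v^{-1}$ for some $\xi\in X$, and $v$ satisfies \eqref{eq:bc}. The maps $h_+=v_+^{-1}f_+$ and $h_-=f_-v_-$ are $G$-valued and of class $W^{1,p}$, hence continuous up to $S$. By \eqref{eq:leibniz} and Weyl's lemma they are holomorphic in the interiors. On $S$, $h_-gh_+=f_-(v_-gv_+^{-1})f_+=f_-gf_+$, which is smooth, so Lemma~\ref{lem:regularity} applies.
\end{proof}

\section{Oscillating loops and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $g'$ and $\kappa$ be given. Fix $H_0\in\mathfrak a^+$. A factorization of $e^{MH_0}g'\kappa$ gives one of $g'\kappa$, since the constant $e^{-MH_0}$ can be absorbed into $g_-$. By Lemma~\ref{lem:push} we may therefore assume $g'(S)\subset G_{\mathrm{reg}}$. Put $g=g'\kappa$ and take $\eta_i$, $E_s$, $\beta$, $\mathcal O$, $\sigma$, $\varepsilon_1$ from Section~\ref{sec:dbar} for this $g$.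

The construction of Section~\ref{sec:annulus}, applied to $g$, would give maps with small defect, hence with small obstruction, but nothing makes the obstruction zero. We apply it instead to all the loops $E_sg$ at once and regard $E_s$ as part of $f_-$. The defect is then close to $\beta(s)$, the obstruction is close to $s$, and a map of a ball that is uniformly close to the identity has a zero.

\subsection*{The family of approximate factorizations}
Since $G_{\mathrm{reg}}$ is open, $S$ is compact and $E_0=1$, there is $\varepsilon_0>0$ with $E_s(x)g'(x)\in G_{\mathrm{reg}}$ for $x\in S$, $|s|<\varepsilon_0$. By Lemma~\ref{lem:bundle},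
\[
E_sg'=k_1e^Hk_2
\]
with $k_1,k_2$ ($K$-valued) and $H$ ($\mathfrak a^+$-valued) smooth in $(x,s)$. The factors $k_1$ and $k_2\kappa$ need not be boundary values of holomorphic maps, so we cannot absorb them into $g_\pm$. We conjugate by them instead, which keeps the normalization at $w=0$:
\[
A_+(x,s,w)=(k_2\kappa)^{-1}B_+(H,w)\,(k_2\kappa),\qquad A_-(x,s,w)=k_1B_-(H,w)\,k_1^{-1}.
\]
These maps are smooth on $S\times\{|s|<\varepsilon_0\}\times\mathbb C$, holomorphic in $w$, equal to $1$ at $w=0$, and $G$-valued because $G$ is normal in $\mathbf G$. Since $E_sg=k_1e^Hk_2\kappa$, Lemma~\ref{lem:loops} gives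
\begin{equation}\label{eq:unitary}
A_-(x,s,w^{-1})\,E_s\,g\,A_+(x,s,w)=k_1A(H,w)k_2\,\kappa\in K\kappa(x)\qquad\text{for }|w|=1 .
\end{equation}
For $n\ge1$ define $f_+=f_+(n,s):\Sigma\to G$ and $f_-=f_-(n,s)=\tilde f_-E_s:\Sigma^*\to G$ by
\[
f_+=A_+\big(\theta,s,\chi(r)z^n\big)\ \text{ on }C\cap\Sigma,\qquad \tilde f_-=A_-\big(\theta,s,\chi(1/r)z^{-n}\big)\ \text{ on }C\cap\Sigma^*,
\]
and $f_+=1$, $\tilde f_-=1$ elsewhere. They are smooth, because $A_\pm=1$ where the cutoff vanishes. On $S$ the cutoffs equal $1$, and \eqref{eq:unitary} with $w=z^n$ reads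
\begin{equation}\label{eq:kn}
f_-\,g\,f_+=k_{n,s}:=k_1A(H,z^n)k_2\,\kappa ,\qquad k_{n,s}\in\Omega^0(S,\mathbf K),\quad k_{n,s}\kappa^{-1}\in\Omega^0(S,K).
\end{equation}
Let $\Delta_n(s)=\Delta(f_+(n,s),f_-(n,s))$.

\begin{lemma}\label{lem:defect}
Each $\Delta_n$ is continuous from $\{|s|<\varepsilon_0\}$ to $\mathcal L^p$, and for every $\varepsilon<\varepsilon_0$ there is a constant $C'$ with $\|\Delta_n(s)-\beta(s)\|_{\mathcal L^p}\le C'n^{-1/p}$ for $|s|\le\varepsilon$, $n\ge1$.
\end{lemma}

\begin{proof}
Continuity holds because $f_\pm$ are smooth jointly in $s$ and the point. As $A_+$ is holomorphic in $w$ and $\bar\partial(\chi z^n)=z^n\bar\partial\chi$, the chain rule gives on $C\cap\Sigma$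
\[
\bar\partial f_+=(\partial_\theta A_+)(\theta,s,\chi z^n)\,\bar\partial\theta+(\partial_wA_+)(\theta,s,\chi z^n)\,z^n\,\bar\partial\chi ,
\]
with no factor $n$. On the compact set $x\in S$, $|s|\le\varepsilon$, $|w|\le1$, the functions $A_+^{-1}$ and $\partial_wA_+$ are bounded. Moreover $A_+=1$ at $w=0$ for all $\theta$, so $\partial_\theta A_+$ vanishes at $w=0$ and $|\partial_\theta A_+|\le C|w|$. Hence $|(\bar\partial f_+)f_+^{-1}|\le Cr^n$ for $r_0\le r\le1$, with $C$ independent of $n$ and $s$, and the form vanishes elsewhere. The same computation with $A_-$ and the holomorphic function $z^{-n}$ gives $|\tilde f_-^{-1}\bar\partial\tilde f_-|\le Cr^{-n}$ for $1\le r\le1/r_0$, and zero elsewhere. From $f_-^{-1}\bar\partial f_-=E_s^{-1}(\tilde f_-^{-1}\bar\partial\tilde f_-)E_s+E_s^{-1}\bar\partial E_s$ we get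
\[
\Delta_n(s)-\beta(s)=\big((\bar\partial f_+)f_+^{-1},\,-E_s^{-1}(\tilde f_-^{-1}\bar\partial\tilde f_-)E_s\big),
\]
where $E_s^{\pm1}$ are bounded for $|s|\le\varepsilon$. Finally $\int_{r_0}^1r^{np}\,dr\le(np+1)^{-1}$ and $\int_1^{1/r_0}r^{-np}\,dr\le(np-1)^{-1}$.
\end{proof}

\subsection*{Killing the obstruction}
Fix $0<\varepsilon\le\varepsilon_1$ with $\varepsilon<\varepsilon_0$ and let $B=\{|s|\le\varepsilon\}$. The set $\beta(B)\subset\mathcal O$ is compact. There is $\delta>0$ such that $b\in\beta(B)$ and $\|a-b\|<\delta$ imply $a\in\mathcal O$ and $|\sigma(a)-\sigma(b)|\le\varepsilon$. Otherwise there are $b_m\in\beta(B)$ and $a_m$ with $\|a_m-b_m\|\to0$ for which this fails; along a subsequence $b_m\to b\in\beta(B)$ and $a_m\to b$, so eventually $a_m\in\mathcal O$ and $\sigma(a_m)-\sigma(b_m)\to0$, a contradiction.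

By Lemma~\ref{lem:defect} fix $n$ with $\|\Delta_n(s)-\beta(s)\|<\delta$ on $B$. By Proposition~\ref{prop:correction}(a), $\Delta_n(s)\in\mathcal O$ and $|\sigma(\Delta_n(s))-s|\le\varepsilon$ for $s\in B$. So $s\mapsto s-\sigma(\Delta_n(s))$ is a continuous map $B\to B$, and Brouwer's theorem gives a fixed point $s_*$, that is, $\sigma(\Delta_n(s_*))=0$. (If $N=0$, then $B$ is a point and there is no condition.) Proposition~\ref{prop:correction}(b) and \eqref{eq:kn} give $h_-\in H^0(\Sigma^*,G)$ and $h_+\in H^0(\Sigma,G)$ with $h_-gh_+=k_{n,s_*}$. Thus $g'\kappa=h_-^{-1}k_{n,s_*}h_+^{-1}$, and Theorem~\ref{thm:main} is proved, and with it Theorem~\ref{thm:semisimple}. \qed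

\begin{remark}
Both bounds on $p$ are used: $p>2$ makes the nonlinear map \eqref{eq:dexp} smooth, and $p<\infty$ makes $n^{-1/p}$ small. Brouwer's theorem asks only for uniform closeness of $\Delta_n$ to $\beta$, so no derivative in $s$ has to be estimated. The lifting in Lemma~\ref{lem:bundle} uses that $T$ is connected, and simple connectivity of $K$ is avoided in Lemma~\ref{lem:push} by passing to multiples of the fundamental weights. The loop $\kappa$ enters only through the conjugation that defines $A_+$.
\end{remark}

\section{The image for a compact connected group}\label{sec:image}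

We prove Theorem~\ref{thm:image}. The plan is to remove the log-modulus of $q(g)$ by a holomorphic factor, which is possible exactly when $\operatorname{Per}(g)=1$. What remains lies in $G\cdot\mathbf K$ pointwise, but its $\mathbf K$-part cannot be moved out of the way of $g_+$; this is the reason for the factor $\kappa$ in Theorem~\ref{thm:main}. Let $\Lambda=\ker(\exp:\mathfrak q\to Q)$. By the polar decomposition of $Q_{\mathbb C}$, it is also the kernel of $\exp:\mathfrak q_{\mathbb C}\to Q_{\mathbb C}$.

\begin{lemma}\label{lem:modulus}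
Let $g\in\Omega^0(S,\mathbf G)$, with $u$ and $U$ as in Section~\ref{sec:intro}. Then $\operatorname{Per}(g)=1$ if and only if some $f\in H^0(\Sigma,Q_{\mathbb C})$ has log-modulus $u$ on $S$.
\end{lemma}

\begin{proof}
By definition, $\operatorname{Per}(g)=1$ means that all periods of $2\partial U$ lie in $\Lambda$. Let $f$ be given. Locally $f=e^F$ with $F$ holomorphic and $\mathfrak q_{\mathbb C}$-valued, and the log-modulus of $f$ is the real part $\frac12(F+\bar F)$. It is harmonic with boundary values $u$, so it equals $U$ by (A6), and $2\partial U=dF$. The period of $dF$ along a loop $\gamma$ is the difference of the endpoints of a lift of $f\circ\gamma$ to $\mathfrak q_{\mathbb C}$, which lies in $\Lambda$. Conversely, if the periods lie in $\Lambda$, then $f(z)=\exp\big(U(z_0)+\int_{z_0}^z2\partial U\big)$ is well defined, holomorphic and smooth up to $S$, and by \eqref{eq:2dU} the real part of the exponent is $U(z_0)+\int_{z_0}^zdU=U(z)$.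
\end{proof}

\begin{lemma}\label{lem:split}
There is a holomorphic homomorphism $j:Q_{\mathbb C}\to\mathbf G$ with $q\circ j=\mathrm{id}$ and $j(Q)\subset\mathbf K$.
\end{lemma}

\begin{proof}
Let $\mathbf T$ be a maximal torus of $\mathbf K$ containing a maximal torus $T$ of $K$. By (G3) every element of $\mathbf K$ is conjugate into $\mathbf T$, and $q$ is constant on conjugacy classes, so $q(\mathbf T)=Q$. Also $T\subset\mathbf T\cap K\subset Z_K(T)=T$. So $1\to T\to\mathbf T\to Q\to1$ is an exact sequence of tori. For $\lambda\in\Lambda$ choose $Y\in\operatorname{Lie}(\mathbf T)$ with $dq(Y)=\lambda$. Then $e^Y\in T$, so $e^Y=e^{Y'}$ with $Y'\in\mathfrak t$, and $Y-Y'$ is a lift of $\lambda$ with $e^{Y-Y'}=1$. Lift a basis of the lattice $\Lambda$ in this way. The resulting linear map $\mathfrak q\to\operatorname{Lie}(\mathbf T)$ is a right inverse of $dq$ and descends to a homomorphism $j:Q\to\mathbf T$ with $q\circ j=\mathrm{id}$. Complexify it.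
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:image}]
\emph{Products lie in $\ker\operatorname{Per}$.} Let $g=g_-kg_+$, so $q(g)=q(g_-)q(k)q(g_+)$ with $q(k)$ $Q$-valued. As in Example~\ref{ex:torus} we reflect $q(g_-)$ to $\Sigma$. Let $\tau_Q(e^ut)=e^{-u}t$ be the conjugation of $Q_{\mathbb C}$ that fixes $Q$, and put $h(z)=\tau_Q\big(q(g_-)(Rz)\big)^{-1}$ for $z\in\Sigma$. Since $R$ and $\tau_Q$ are antiholomorphic, $h\in H^0(\Sigma,Q_{\mathbb C})$, and since $\tau_Q(e^ut)^{-1}=e^ut^{-1}$, it has on $S$ the same log-modulus as $q(g_-)$. So $f=h\cdot q(g_+)$ has the log-modulus of $q(g)$ on $S$, and $\operatorname{Per}(g)=1$ by Lemma~\ref{lem:modulus}.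

\emph{Elements of $\ker\operatorname{Per}$ are products.} Let $\operatorname{Per}(g)=1$, take $f$ from Lemma~\ref{lem:modulus}, and put $F=j\circ f\in H^0(\Sigma,\mathbf G)$. Then $t=q(gF^{-1})=q(g)f^{-1}$ has log-modulus zero, so it is $Q$-valued on $S$. Put $\kappa=j\circ t\in\Omega^0(S,\mathbf K)$ and $g'=gF^{-1}\kappa^{-1}$. Then $q(g')=tt^{-1}=1$, so $g'\in\Omega^0(S,G)$. Theorem~\ref{thm:main} gives $gF^{-1}=g'\kappa=g_-kg_+$, hence $g=g_-\,k\,(g_+F)$.

\emph{$\operatorname{Per}$ is onto.} First let $\pi:H_1(\Sigma,\mathbb Z)\to i\mathbb R$ be a homomorphism. The surface $Y_+$ deformation retracts onto $\Sigma$, so by de Rham's theorem there is a closed smooth $1$-form $\varphi$ on $Y_+$ with periods $\pi$. By (A4) solve $\bar\partial\psi=\varphi^{0,1}$. Then $\omega=\varphi-d\psi$ is closed, of type $(1,0)$, and has periods $\pi$. These are imaginary, so $\frac12(\omega+\bar\omega)=dU$ for a real smooth function $U$ on $Y_+$. The $(1,0)$-part of this equation is $\omega=2\partial U$, and $U$ is harmonic because $d\omega=0$. Now let a homomorphism $H_1(\Sigma,\mathbb Z)\to Q$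 be given. As $H_1(\Sigma,\mathbb Z)$ is free, it lifts to $\mathfrak q$, and the lift is $\sum_m\pi_mv_m$ for a basis $v_m$ of $i\mathfrak q$ and homomorphisms $\pi_m$ to $i\mathbb R$. With the corresponding $U_m$ put $U=\sum_mU_mv_m$ and $g=j(e^{U})|_S$. Then $q(g)=e^{U}|_S$, the harmonic extension of its log-modulus is $U|_\Sigma$, and $\operatorname{Per}(g)$ is the given homomorphism.

\emph{The criterion.} By the above, \eqref{eq:product} is onto if and only if $Q^{b_1(\Sigma)}$ is trivial, that is, $Q=1$ or $b_1(\Sigma)=0$. The first condition says that $\mathbf K$ is semisimple. A compact connected orientable surface of genus $\gamma$ with $m\ge1$ boundary circles has $b_1=2\gamma+m-1$, which vanishes exactly for the disk.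
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Estelle Basor and Doug Pickrell, \emph{Loops in $SU(2)$, Riemann Surfaces, and Factorization, I}, arXiv:1504.00715 (2015).

\bibitem{Forster}
Forster, \emph{Lectures on Riemann Surfaces}.

\end{thebibliography}
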